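# Cayley structures on lattice simplices: why the constant $17/6$ fails and $4$ is sharp

## 1. Three theorems on degree and Cayley structures

For a lattice polytope $P$ of dimension $d$ and degree $s\ge 1$, let $p(P)$ be the largest $m$ such that $P$ is a Cayley polytope of $m$ lattice polytopes; every $P$ is a Cayley polytope of one polytope, so $p(P)\ge 1$. Put
$$F_\Delta(s)=\max\{\,d+1-p(P)\;:\;P\text{ a lattice simplex of degree }s,\ d=\dim P\,\}.$$
Consider the following statement, taken from Akihiro Higashitani, "Lattice simplices of maximal dimension with a given degree", arXiv:1605.00273 (2016).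

**Conjecture.** Let $P\subset\mathbb R^d$ be a lattice polytope of dimension $d$ with degree $s\ge 1$. If $d>(17s-4)/6$, then $P$ is a Cayley polytope of at least $d+1-\lfloor(17s-4)/6\rfloor$ lattice polytopes.

The conjecture is false, in the following strong sense.

**Theorem A.** There is a lattice simplex with $d=126$, $s=36$ and $p\le 25$. Since $d>101=\lfloor(17\cdot 36-4)/6\rfloor$, the conjecture predicts $p\ge 127-101=26$. Hence the conjecture is false.

**Theorem B.** The conjecture fails for every $s\ge 136$ and for every multiple $s$ of $36$.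

**Theorem C.** For every $s\ge 1$ the maximum $F_\Delta(s)$ is finite, and
$$4s-11(4s)^{2/3}(\log_2 4s)^{1/3}\ \le\ F_\Delta(s)\ \le\ \min\bigl\{4s-2,\ 4s-\sqrt{s/17}\bigr\}.$$
Consequently:

* Every lattice simplex of degree $s\ge 1$ with $d>4s-2$ is a Cayley polytope of at least $d+1-(4s-2)$ lattice polytopes.
* For any $c<4$ and any $b$, the statement "$d>cs+b$ implies that $P$ is a Cayley polytope of at least $d+1-\lfloor cs+b\rfloor$ lattice polytopes" fails for all sufficiently large $s$, already for simplices.

In words: if the dimension of a polytope is large compared with its degree, one hopes that the polytope projects onto a large unimodular simplex. The number $d+1-p(P)$ measures how far $P$ is from the best possible projection, and the conjecture asks to bound it by about $\frac{17}{6}s$. Theorem C says that for simplices the worst case is $4s$, up to an error of lower order. Two things are left undetermined by the argument: the exact error term, and whether any linear bound holds for polytopes that are not simplices.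

## 2. Degree, Cayley polytopes, and the triangle $2\Delta_2$

**Definition (lattice polytope).** A lattice polytope in $\mathbb R^d$ is a convex polytope with all vertices in $\mathbb Z^d$. Two of them, $P$ and $P'$, are unimodularly equivalent if $P'=f(P)+u$ with $f\in\mathrm{GL}_d(\mathbb Z)$ and $u\in\mathbb Z^d$.

**Definition (degree).** The degree $s=\deg P$ of a $d$-dimensional lattice polytope is the degree of its $h^*$-polynomial. We use the equivalent description $s=d+1-\ell$, where $\ell$ is the smallest positive integer $k$ such that the interior of $kP$ contains a lattice point. We always assume $s\ge 1$, which excludes the unimodular simplices.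

**Definition (Cayley polytope).** For lattice polytopes $P_0,\dots,P_t\subset\mathbb R^m$,
$$\mathrm{Cay}(P_0,\dots,P_t)=\mathrm{conv}\bigl(P_0\times\{e_0\},\dots,P_t\times\{e_t\}\bigr)\subset\mathbb R^m\times\mathbb R^{t+1}.$$
A lattice polytope $P$ is a Cayley polytope of $t+1$ lattice polytopes if it is unimodularly equivalent to such a polytope, regarded as full-dimensional in its affine lattice. Equivalently, there is an affine lattice surjection $\mathbb Z^d\to\mathbb Z^t$ mapping $P$ onto the unimodular simplex $\mathrm{conv}(0,e_1,\dots,e_t)$.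

We work only with the projection form. For $t=0$ the condition is empty, which is why $p(P)\ge 1$.

Two examples in the plane. The unit square has no interior lattice point, and its double has one, so $\ell=2$ and $s=3-2=1$. Projection to a coordinate maps it onto $[0,1]$, so $p\ge 2$. And $p=3$ is impossible, because an affine lattice surjection $\mathbb Z^2\to\mathbb Z^2$ is a bijection and would carry the square onto a triangle. So $p=2$ and $d+1-p=1$.

The second example is $T=2\Delta_2=\mathrm{conv}(0,2e_1,2e_2)$. Its interior has no lattice point, since $x,y\ge 1$ forces $x+y\ge 2$; but $(1,1)$ is interior to $2T$. So $\ell=2$ and $s=1$. Suppose an affine lattice surjection $\mathbb Z^2\to\mathbb Z$ maps $T$ onto $[0,1]$. The three vertices are congruent modulo $2\mathbb Z^2$, so their images are congruent modulo $2$. They lie in $\{0,1\}$, so they are all equal, and the image of $T$ is a point: a contradiction. A surjection onto $\mathrm{conv}(0,e_1,e_2)$ would give one onto $[0,1]$ by projecting further. So $p(T)=1$ and $d+1-p=2$. For $s=1$ the conjecture allows $\lfloor 13/6\rfloor=2$,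 so $T$ meets this allowance exactly.

The number $d+1-p$ controls everything, by the following remark, which we state for a general linear function because Theorem C needs that.

**Reformulation.** Let $c,b$ be real and $M=\lfloor cs+b\rfloor$. If some $P$ of degree $s$ has $d+1-p(P)>cs+b$, then the statement "$d>cs+b$ implies $p(P)\ge d+1-M$" fails for this $s$. Indeed $d+1-p(P)$ is an integer larger than $M$, so $d+1-p(P)\ge M+1$. As $p(P)\ge 1$, this gives $d\ge M+1>cs+b$, so $P$ satisfies the hypothesis; but $p(P)<d+1-M$. With $c=17/6$ and $b=-2/3$: the conjecture fails for $s$ as soon as $F_\Delta(s)>(17s-4)/6$.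

So we need simplices whose dimension is large, whose degree is small, and which have few Cayley summands.

## 3. Simplices as finite subgroups of a torus

The purpose of this section is to replace a simplex by a finite abelian group on which both $s$ and $p$ can be read off. Write $n=d+1$ and $[n]=\{1,\dots,n\}$, let $\{a\}\in[0,1)$ denote the fractional part, and put $\sigma(x)=\sum_i x_i$.

**Definition (group data).** Let $\Lambda\subset(\mathbb R/\mathbb Z)^n$ be a finite subgroup all of whose elements have integral coordinate sum. Its height function is $\mathrm{ht}(\lambda)=\sum_i\{\lambda_i\}\in\mathbb Z$. A nonempty set $B\subset[n]$ is integral if $\sum_{i\in B}\lambda_i\in\mathbb Z$ for all $\lambda\in\Lambda$.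

The whole set $[n]$ is integral by assumption. A disjoint union of integral sets is integral, and if $B\subsetneq B'$ are both integral, then so is $B'\setminus B$.

**From $\Lambda$ to a simplex.** Let $N\subset\mathbb R^n$ be the preimage of $\Lambda$. It is a lattice containing $\mathbb Z^n$, and $\sigma(N)=\mathbb Z$. Put $M=N\cap\{\sigma=1\}=e_1+(N\cap\{\sigma=0\})$. The group $N\cap\{\sigma=0\}$ is discrete and contains the $d$ independent vectors $e_i-e_1$, so $M$ is an affine lattice of rank $d$, and it contains $e_1,\dots,e_n$. Choose an affine isomorphism $\alpha:\{\sigma=1\}\to\mathbb R^d$ with $\alpha(M)=\mathbb Z^d$, and let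
$$\Delta_\Lambda=\alpha\bigl(\mathrm{conv}(e_1,\dots,e_n)\bigr).$$
This is a $d$-dimensional lattice simplex; another choice of $\alpha$ gives a unimodularly equivalent one. Let $\Phi:\mathbb R^n\to\mathbb R^{d+1}$ be the linear map with $\Phi(x)=(\alpha(x),1)$ on $\{\sigma=1\}$; its last coordinate is $\sigma$. Then $\Phi(N)=\mathbb Z^{d+1}$. Indeed, if $x\in N$ and $\sigma(x)=k$, then $x=(x-(k-1)e_1)+(k-1)e_1$ is an integer combination of elements of $M$, so $M$ generates $N$; and $\Phi(M)=\mathbb Z^d\times\{1\}$ generates $\mathbb Z^{d+1}$.

**From a simplex to $\Lambda$.** Let a lattice simplex have vertices $v_1,\dots,v_n\in\mathbb Z^d$. Put $\Lambda=\{x\in(\mathbb R/\mathbb Z)^n:\sum_i x_i(v_i,1)\in\mathbb Z^{d+1}\}$. The last coordinate shows that coordinate sums are integral. The linear map $x\mapsto\sum_i x_i(v_i,1)$ is invertible, carries $N$ bijectively onto $\mathbb Z^{d+1}$, and carries $\sigma$ to the last coordinate and $e_i$ to $(v_i,1)$. Hence $\Lambda=N/\mathbb Z^n$ is finite, and $\Delta_\Lambda$ is equivalent to the given simplex. So every lattice simplex arises.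

For $T=\mathrm{conv}(0,2e_1,2e_2)$ the conditions on $(x_1,x_2,x_3)$ are $2x_2,2x_3\in\mathbb Z$ and $x_1+x_2+x_3\in\mathbb Z$, so
$$\Lambda=\{(0,0,0),(\tfrac12,\tfrac12,0),(\tfrac12,0,\tfrac12),(0,\tfrac12,\tfrac12)\}.$$
For $\mathrm{conv}(e_1,e_2,-e_1-e_2)$ the conditions are $x_1-x_3,\ x_2-x_3\in\mathbb Z$ and $x_1+x_2+x_3\in\mathbb Z$, so $\Lambda$ is generated by $(\tfrac13,\tfrac13,\tfrac13)$, with heights $0,1,2$.

**Lemma 1 (degree).** $\deg\Delta_\Lambda=\max_{\lambda\in\Lambda}\mathrm{ht}(\lambda)$.

*Proof.* Since $\Phi$ maps $N\cap\{\sigma=k\}$ onto $\mathbb Z^d\times\{k\}$ and $k\,\mathrm{conv}(e_1,\dots,e_n)$ onto $k\Delta_\Lambda\times\{k\}$, interior lattice points of $k\Delta_\Lambda$ correspond to $x\in N$ with all $x_i>0$ and $\sigma(x)=k$. Fix the class $\lambda\in\Lambda$ of $x$. Among representatives with positive coordinates, $\sigma$ is smallest for the one with all coordinates in $(0,1]$, namely $x_i=1-\{-\lambda_i\}$, and then $\sigma(x)=n-\mathrm{ht}(-\lambda)$. Minimizing over $\Lambda=-\Lambda$ gives $\ell=n-\max\mathrm{ht}$, so $s=d+1-\ell=n-\ell=\max\mathrm{ht}$.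 $\square$

In the two examples: $s=1$ for $T$, as found above, and $s=2$ for $\mathrm{conv}(e_1,e_2,-e_1-e_2)$, in agreement with $\ell=1$ (the origin is interior).

**Lemma 2 (Cayley structures).** $p(\Delta_\Lambda)$ is the maximal number of blocks in a partition of $[n]$ into integral blocks.

*Proof.* Let $\mathbb Z^d\to\mathbb Z^t$ be an affine lattice surjection mapping $\Delta_\Lambda$ onto $\mathrm{conv}(0,e_1,\dots,e_t)$. Each vertex of $\Delta_\Lambda$ goes to a lattice point of the unimodular simplex, that is, to one of its vertices. Each vertex of the unimodular simplex is hit, because it is an extreme point of the convex hull of the images. So we get a partition of $[n]$ into nonempty sets $B_0,\dots,B_t$. Homogenize the affine map to a linear map $\mathbb Z^{d+1}\to\mathbb Z^{t+1}$ preserving the last coordinate, and compose with $\Phi$. In the basis $(0,1),(e_1,1),\dots,(e_t,1)$ of $\mathbb Z^{t+1}$, the composite sends $e_i$ to the basis vector of the block of $i$, so it is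
$$x\mapsto\Bigl(\sum_{i\in B_j}x_i\Bigr)_{0\le j\le t}.$$
It takes integral values on $N$, which says exactly that all $B_j$ are integral.

Conversely, given a partition into integral blocks $B_0,\dots,B_t$, this formula defines a linear map $N\to\mathbb Z^{t+1}$. It is surjective, because every block is nonempty and so each basis vector is the image of some $e_i$. The sum of the coordinates of the image is $\sigma(x)$, and in the chosen basis this sum is the last coordinate of $\mathbb Z^{t+1}$. So an element of $\mathbb Z^t\times\{1\}$ has its preimages in $M$, and restriction to $M\cong\mathbb Z^d$ gives an affine lattice surjection $\mathbb Z^d\to\mathbb Z^t$. It maps the vertices of $\Delta_\Lambda$ onto all the vertices of the unimodular simplex. $\square$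

For $T$: no singleton is integral, no pair is integral, and $[3]$ is, so $p=1$ again.

From now on we write $n,s,p$ for the data of a group $\Lambda$; the quantity to study is $n-p$.

## 4. Averaging: $n-p\le 4s-2$

Before looking for examples we should know how large $n-p$ can be. The maximum of $\mathrm{ht}$ is at least its mean, and the mean is easy to compute. Call a coordinate *binary* if its set of values on $\Lambda$ is $\{0,\tfrac12\}$.

**Lemma 3.** Let $\Lambda\ne 0$, suppose that no coordinate vanishes identically on $\Lambda$, and let $q$ be the number of coordinates that are not binary. Then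
$$n+\tfrac q3<4s.\tag{1}$$

*Proof.* The $i$-th coordinate is a homomorphism from $\Lambda$ to $\mathbb R/\mathbb Z$. Its image is cyclic of some order $m_i\ge 2$, that is, $\{0,\tfrac1{m_i},\dots,\tfrac{m_i-1}{m_i}\}$, and every value is taken equally often. So the mean of $\{\lambda_i\}$ over $\Lambda$ is $\frac{m_i-1}{2m_i}$, which is $\frac14$ for $m_i=2$ and at least $\frac13$ for $m_i\ge 3$. The mean of $\mathrm{ht}$ is therefore at least $\frac n4+q(\frac13-\frac14)=\frac n4+\frac q{12}$. On the other hand $\mathrm{ht}\le s$ everywhere, while $\mathrm{ht}(0)=0<s$, so the mean is less than $s$. Multiply by $4$. $\square$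

**Reduction.** Let $\Lambda$ have $s\ge 1$, so $\Lambda\ne 0$. Suppose $n_0$ coordinates vanish identically. Delete them; the remaining group, with data $n'=n-n_0$, $s'$, $p'$, has the same heights, so $s'=s$. Each deleted index is an integral singleton, so $p\ge n_0+p'$ and
$$n-p\le n'-p'.$$
Hence an upper bound on $n-p$ need only be proved when no coordinate vanishes identically.

**First upper bound of Theorem C.** In the reduced situation, (1) gives $n<4s$, so $n\le 4s-1$, and $p\ge 1$ gives $n-p\le 4s-2$. So $F_\Delta(s)$ is finite (the set in its definition is nonempty for every $s\ge 1$, as Section 5 shows), and $F_\Delta(s)\le 4s-2$. In other words $p\ge d+1-(4s-2)$ for every lattice simplex of degree $s$, which is the first consequence in Theorem C.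

For $s=1$ this reads $F_\Delta(1)\le 2$, and $T$ gives $F_\Delta(1)=2$: no simplex of degree $1$ contradicts the conjecture.

The proof also tells us what a simplex with $n-p$ near $4s$ must look like. Nearly all its coordinates must be binary, the maximal height must be close to the mean height, and there must be few disjoint integral blocks. This points to binary codes.

## 5. Direct sums and binary codes

**Lemma 4 (direct sums).** For $\Lambda=\Lambda_1\oplus\Lambda_2\subset(\mathbb R/\mathbb Z)^{n_1+n_2}$ the numbers $n$, $s$ and $p$ are additive. Hence $F_\Delta(s_1+s_2)\ge F_\Delta(s_1)+F_\Delta(s_2)$.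

*Proof.* For $n$ this is clear, and $\mathrm{ht}(\lambda_1,\lambda_2)=\mathrm{ht}(\lambda_1)+\mathrm{ht}(\lambda_2)$ gives it for $s$. For $p$: testing on $(\lambda_1,0)$ and $(0,\lambda_2)$ shows that a block is integral if and only if each of its nonempty intersections with the two index sets is integral. Take a partition into integral blocks. The blocks that meet the $i$-th index set induce on it a partition into integral blocks, so at most $p_i$ blocks meet it. Every block meets at least one of the two sets, so $p\le p_1+p_2$. Placing optimal partitions side by side gives $p\ge p_1+p_2$. The last claim follows by adding simplices that attain the two maxima. $\square$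

Direct sums of $s$ copies of the group of $T$, which has $(n,s,p)=(3,1,1)$, give a simplex of every degree $s\ge 1$.

**Lemma 5 (codes).** Let $C=\{(\langle u,v_i\rangle)_{1\le i\le n}:u\in\mathbb F_2^k\}$ be the binary code with columns $v_1,\dots,v_n\in\mathbb F_2^k$. All words of $C$ have even weight if and only if $\sum_i v_i=0$. In that case $\Lambda=\frac12C$ is admissible, $s=\frac12\max_{c\in C}\mathrm{wt}(c)$, and $B$ is integral if and only if $\sum_{i\in B}v_i=0$.

*Proof.* The word of $u$ has weight congruent to $\langle u,\sum_i v_i\rangle$ modulo $2$; this vanishes for all $u$ if and only if $\sum_i v_i=0$. The height of $\frac12c$ is $\frac12\mathrm{wt}(c)$, so Lemma 1 gives $s$. Finally $\sum_{i\in B}\frac12c_i\in\mathbb Z$ for all $c\in C$ means $\langle u,\sum_{i\in B}v_i\rangle=0$ for all $u$, that is, $\sum_{i\in B}v_i=0$. $\square$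

So we want many vectors with few disjoint zero-sum blocks, such that every nonzero functional takes the value $1$ on not much more than half of them. The first two cases:

* Columns $e_1,e_2,e_1+e_2\in\mathbb F_2^2$. This is the group of $T$, with $n=3$, $s=1$, $p=1$, so $F_\Delta(1)\ge 2$.
* Columns all $7$ nonzero vectors of $\mathbb F_2^3$. Every nonzero word has weight $4$, so $s=2$. The columns are nonzero and distinct, so zero-sum blocks have size at least $3$ and $p\le\lfloor 7/3\rfloor=2$. Hence $F_\Delta(2)\ge 5$, which equals $(17\cdot 2-4)/6$: no contradiction yet.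

Adding copies of the second group, and one copy of the first if $j$ is odd, Lemma 4 gives
$$F_\Delta(j)\ge\frac{5j-1}2\qquad(j\ge 1).\tag{2}$$

## 6. Simplex codes stop at $8/3$

The obvious continuation is to take as columns all nonzero vectors of $\mathbb F_2^r$, $r\ge 2$. Their sum is $0$, every nonzero word has weight $2^{r-1}$, and so $n=2^r-1$ and $s=2^{r-2}$. From the point of view of Section 4 this is as good as possible: $n=4s-1$.

The loss is in $p$. Zero-sum blocks can have size $3$, since $x,y,x+y$ is one. For even $r$ this loss is complete: identify $\mathbb F_2^r$ with $\mathbb F_{2^r}\supset\mathbb F_4=\{0,1,\omega,\omega^2\}$. Each coset $\{x,\omega x,\omega^2x\}$ of $\mathbb F_4^*$ has sum $x(1+\omega+\omega^2)=0$, so $p=(2^r-1)/3$ exactly, and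
$$n-p=\tfrac23(2^r-1)=\tfrac{8s-2}3=\tfrac{16s-4}6<\tfrac{17s-4}6 .$$
For odd $r$, where $\lfloor(2^r-1)/3\rfloor=(2^r-2)/3$, the bound "blocks have size at least $3$" gives only $n-p\ge(2^{r+1}-1)/3=(16s-2)/6$, and this exceeds $(17s-4)/6$ only if $s<2$, while $s\ge 2$ here. So blocks of size $3$ hold the ratio at $8/3$, just below $17/6$.

If all zero-sum blocks had size at least $m$ while $n$ stayed close to $4s$, we would have $n-p$ at least about $4(1-\frac1m)s$, which beats $\frac{17}6s$ once $m\ge 4$. One cheap way to avoid blocks of size $3$ is to use only columns $(1,w)$, $w\in\mathbb F_2^r$, $r\ge 2$: then zero-sum blocks have even size, hence size at least $4$. But now the functional "first coordinate" gives the all-ones word. So $s=n/2$ and $n-p\le n-1=2s-1$, which is below $(17s-4)/6$. The condition on the blocks must be tightened without creating a word of large weight.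

## 7. Sums and sums of cubes: proof of Theorem A

What works is to attach to each nonzero $x$ in a field of characteristic $2$ the longer column $(x,x^3)$. Then a zero-sum block must satisfy $\sum x=0$ and $\sum x^3=0$, which is impossible for sizes up to $4$; and the weights move away from half the length by only about the square root of the length.

Let $r\ge 3$ be odd, $K=\mathbb F_{2^r}$, and let $\mathrm{Tr}:K\to\mathbb F_2$ be the trace, $\mathrm{Tr}(z)=z+z^2+\dots+z^{2^{r-1}}$. Recall that $\mathrm{Tr}$ is additive, that $\mathrm{Tr}(z^2)=\mathrm{Tr}(z)$, and that $\mathrm{Tr}$ is not identically zero, being a polynomial of degree $2^{r-1}<2^r$. So for $z\ne 0$ the map $a\mapsto\mathrm{Tr}(az)$ is a nonzero $\mathbb F_2$-linear functional, and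
$$\sum_{a\in K}(-1)^{\mathrm{Tr}(az)}=\begin{cases}2^r&z=0,\\0&z\neq 0.\end{cases}\tag{3}$$
Let $n=2^r-1$ and
$$C=\{(\mathrm{Tr}(ax+bx^3))_{x\in K^*}:a,b\in K\}.$$

**Step 1: integral blocks.** The purpose is to show that every integral block has size at least $5$. (Evenness of the weights is checked in Step 2.) A set $B\subset K^*$ is integral for $\frac12C$ if and only if $\mathrm{Tr}\bigl(a\sum_{x\in B}x+b\sum_{x\in B}x^3\bigr)=0$ for all $a,b$. By nondegeneracy of the trace this means
$$\sum_{x\in B}x=0\quad\text{and}\quad\sum_{x\in B}x^3=0.$$
Let $x,y,z,w$ denote distinct elements of $K^*$.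

* Size $1$ is impossible since $x\ne 0$, and size $2$ since $x+y=0$ means $x=y$.
* Size $3$: $z=x+y$, and $x^3+y^3+(x+y)^3=x^2y+xy^2=xy(x+y)\ne 0$.
* Size $4$: $w=x+y+z$, and $x^3+y^3+z^3+(x+y+z)^3=(x+y)(y+z)(z+x)\ne 0$. Here we used the integer identity $(x+y+z)^3-x^3-y^3-z^3=3(x+y)(y+z)(z+x)$, read modulo $2$.

Hence any partition into integral blocks has at most $\lfloor(2^r-1)/5\rfloor$ blocks, and $p\le\lfloor(2^r-1)/5\rfloor$.

**Step 2: weights.** The purpose is to compute all possible weights. Let $f(x)=\mathrm{Tr}(ax+bx^3)$ and $S=\sum_{x\in K}(-1)^{f(x)}$. Since $f(0)=0$, the point $x=0$ contributes no $1$, and the word of $(a,b)$ has weight $(2^r-S)/2$.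

If $b=0$, then by (3) $S=2^r$ for $a=0$ and $S=0$ otherwise; the weight is $0$ or $2^{r-1}$.

Let $b\ne 0$. In characteristic $2$ we have $(x+y)^3=x^3+y^3+x^2y+xy^2$, so $f(x+y)=f(x)+f(y)+B(x,y)$ with
$$B(x,y)=\mathrm{Tr}\bigl(b(x^2y+xy^2)\bigr)=\mathrm{Tr}\bigl(x\,[(by)^{1/2}+by^2]\bigr),$$
where $\mathrm{Tr}(bx^2y)=\mathrm{Tr}\bigl((by)^{1/2}x\bigr)$ because $\mathrm{Tr}(z^2)=\mathrm{Tr}(z)$ with $z=(by)^{1/2}x$. (Squaring is a bijection of $K$, so square roots exist and are unique.) Square $S$ and write the second variable as $x+y$:
$$S^2=\sum_{x,y}(-1)^{f(x)+f(x+y)}=\sum_y(-1)^{f(y)}\sum_x(-1)^{B(x,y)}=2^r\sum_{y\in R}(-1)^{f(y)},$$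
where by (3) the set $R$ consists of the $y$ with $(by)^{1/2}=by^2$, that is, $by=b^2y^4$:
$$R=\{0\}\cup\{y:y^3=b^{-1}\}.$$
As $r$ is odd, $2^r\equiv 2\pmod 3$, so $\gcd(3,2^r-1)=1$, cubing is a bijection of $K^*$, and $|R|=2$. With $R=\{0,y_0\}$ we get $S^2=2^r\bigl(1+(-1)^{f(y_0)}\bigr)\in\{0,2^{r+1}\}$. So $S\in\{0,\pm 2^{(r+1)/2}\}$, and the weight lies in $\{2^{r-1},\,2^{r-1}\pm 2^{(r-1)/2}\}$. All these weights are even, since $r\ge 3$; so $\frac12C$ is admissible.

**Step 3: the largest weight occurs.** This fixes $s$ exactly. Fix $b\ne 0$ and let $a$ vary. By (3),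
$$\sum_aS=\sum_x(-1)^{\mathrm{Tr}(bx^3)}\sum_a(-1)^{\mathrm{Tr}(ax)}=2^r,\qquad\sum_aS^2=\sum_{x,y}(-1)^{\mathrm{Tr}(b(x^3+y^3))}\sum_a(-1)^{\mathrm{Tr}(a(x+y))}=2^{2r},$$
since only $x=0$ contributes to the first sum and only $x=y$ to the second. So $2^{2r}/2^{r+1}=2^{r-1}$ values of $a$ give $S\ne 0$, and the number with $S>0$ minus the number with $S<0$ is $2^r/2^{(r+1)/2}=2^{(r-1)/2}<2^{r-1}$. Hence $S<0$ occurs, and with it the weight $2^{r-1}+2^{(r-1)/2}$. Therefore
$$n=2^r-1,\qquad s=2^{r-2}+2^{(r-3)/2},\qquad p\le\Bigl\lfloor\frac{2^r-1}5\Bigr\rfloor.\tag{4}$$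

**Step 4: choosing $r$.** We compare the resulting lower bound for $n-p$ with $(17s-4)/6$. For $r=3$: $n=7$, $s=3$, $n-p\ge 6$, against $47/6$. For $r=5$: $n=31$, $s=10$, $n-p\ge 25$, against $166/6=27\frac23$. For $r=7$: $n=127$, $s=32+4=36$, $p\le 25$, so $n-p\ge 102$, against
$$\frac{17\cdot 36-4}6=\frac{608}6=101\tfrac13 .$$
So $r=7$ is the first value for which the bound in (4) succeeds. The simplex of $\frac12C$ has $d=126>101$, and the conjecture claims $p\ge 127-101=26$, while $p\le 25$. This proves Theorem A. $\square$

## 8. Filling in the other degrees: proof of Theorem B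

One counterexample spreads to other degrees by Lemma 4. From (4) with $r=7$ and $r=9$ we have
$$F_\Delta(36)\ge 127-25=102,\qquad F_\Delta(136)\ge 511-102=409,$$
the second because $r=9$ gives $n=511$, $s=128+8=136$, $p\le\lfloor 511/5\rfloor=102$. By the reformulation in Section 2 it suffices to show $F_\Delta(s)>(17s-4)/6$ in each case.

**Multiples of $36$.** For $m\ge 1$, $F_\Delta(36m)\ge 102m>102m-\frac23=(17\cdot 36m-4)/6$. The gain of $102$ per step equals the growth of the right side, so the small initial advantage is never lost.

**All $s\ge 136$.** Here we need a summand of arbitrary degree $j\le 35$, supplied by (2) at a small cost, and an initial advantage large enough to pay for it. Write $s=136+36a+j$ with $a\ge 0$ and $0\le j\le 35$. By Lemma 4 and (2) (if $j=0$, simply add nothing),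
$$F_\Delta(s)\ge 409+102a+\frac{5j-1}2,\qquad\frac{17s-4}6=\frac{2308}6+102a+\frac{17j}6 .$$
After cancelling $102a$ and multiplying by $6$, the inequality we want is $2454+15j-3>2308+17j$, that is, $143>2j$. This holds since $2j\le 70$. $\square$

## 9. Random codes: the lower bound $4s-O(s^{2/3}(\log s)^{1/3})$

To approach the ratio $4$ we need $p=o(n)$, so zero-sum blocks must be large on average. Take random columns in $\mathbb F_2^k$. Two effects compete. With $2^k$ words, the largest weight exceeds $n/2$ by about $\sqrt{nk}$. And the count of partitions will show that $p$ is at most about $nL/k$, where $L=\log_2n$. The two losses balance when $\sqrt{nk}=nL/k$, that is, $k=n^{1/3}L^{2/3}$, and both are then $n^{2/3}L^{1/3}$.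

For $n\ge 2$ put accordingly
$$L=\log_2n,\qquad y(n)=n^{2/3}L^{1/3},\qquad k=\lceil n^{1/3}L^{2/3}\rceil .$$
Since $L\ge 1$, we have $n^{1/3}L^{2/3}\ge 1$ and so $k\le 2n^{1/3}L^{2/3}$.

**Lemma 6.** For every $n\ge 2$ there is an even-weight binary code of length $n$ whose group $\frac12C$ has
$$p\le y(n)+3,\qquad s_0\le\frac n4+\frac{y(n)}{\sqrt2}+\frac12,$$
where $s_0=\frac12\max_{c\in C}\mathrm{wt}(c)$.

*Proof.* Let $v_1,\dots,v_{n-1}\in\mathbb F_2^k$ be independent and uniform, and put $v_n=\sum_{i<n}v_i$. Then $\sum_{i\le n}v_i=0$, so all weights are even.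

**Step 1: weights.** We bound the probability that some word is too heavy. Fix $u\ne 0$. The bits $\langle u,v_i\rangle$, $i<n$, are independent and uniform, so $W_u=\#\{i<n:\langle u,v_i\rangle=1\}$ has the binomial distribution $\mathrm{Bin}(n-1,\frac12)$. Hoeffding's inequality says $P\bigl(W\ge\frac m2+t\bigr)\le e^{-2t^2/m}$ for $W\sim\mathrm{Bin}(m,\frac12)$ and $t>0$. With $m=n-1$ and $t=\sqrt{nk}$,
$$P\Bigl(W_u\ge\frac{n-1}2+\sqrt{nk}\Bigr)\le e^{-2nk/(n-1)}\le e^{-2k}.$$
There are fewer than $2^k$ nonzero $u$, so this happens for some $u\ne 0$ with probability at most $(2e^{-2})^k\le 2e^{-2}<\frac12$.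

**Step 2: blocks.** We bound the probability that many disjoint zero-sum blocks exist. Let $q=1+\lceil(nL+2)/k\rceil$. If $q>n$, then $p\le n\le q-1$ for trivial reasons. Let $q\le n$. There are at most $q^n\le n^n=2^{nL}$ partitions of $[n]$ into exactly $q$ blocks. Fix one. The $q-1$ blocks not containing $n$ are disjoint nonempty subsets of $[n-1]$, so their sums are independent and uniform in $\mathbb F_2^k$, and all of them vanish with probability $2^{-k(q-1)}$. Hence a partition into exactly $q$ zero-sum blocks exists with probability at most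
$$2^{nL-k(q-1)}\le 2^{-2}=\tfrac14 ,$$
because $k(q-1)\ge nL+2$. A partition into more than $q$ zero-sum blocks becomes one with exactly $q$ by merging blocks. So outside this event $p\le q-1$.

**Step 3: a good choice.** Since $\frac12+\frac14<1$, some choice of columns avoids both bad events. For it,
$$p\le q-1\le\frac{nL+2}k+1\le y(n)+3,$$
because $nL/k\le nL/(n^{1/3}L^{2/3})=y(n)$ and $2/k\le 2$. The word of $u$ has weight at most $W_u+1\le\frac{n-1}2+\sqrt{nk}+1$, the extra $1$ coming from column $v_n$ (and the word of $u=0$ has weight $0$). So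
$$s_0\le\frac n4+\frac{\sqrt{nk}}2+\frac14\le\frac n4+\frac{y(n)}{\sqrt2}+\frac12,$$
using $nk\le 2n^{4/3}L^{2/3}=2y(n)^2$. $\square$

**Lower bound in Theorem C.** It remains to reach each $s$ exactly and to express the bound in terms of $s$. For $s\le 2$ the claimed lower bound is negative ($4-11\cdot 2^{5/3}$ for $s=1$, and $8-44\cdot 3^{1/3}$ for $s=2$), so nothing is to be shown. Let $s\ge 3$, and let $n\ge 2$ be the largest integer with
$$\frac n4+\frac{y(n)}{\sqrt2}+\frac12\le s.\tag{5}$$
The left side is increasing and unbounded in $n$, and for $n=2$ it is $1+2^{2/3}/\sqrt2<2.13$, so such an $n$ exists. By (5), $n\le 4s$. Take the group from Lemma 6 for this $n$. Its degree $s_0$ is an integer with $s_0\le s$. Add as a direct sum $s-s_0$ copies of the group of $T$, with $(n,s,p)=(3,1,1)$. The result has degree exactly $s$, and by Lemma 4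
$$F_\Delta(s)\ge n-p+2(s-s_0)\ge n-p,$$
where $p\le y(n)+3$.

Now we bound $n$ from below. Since $n+1$ violates (5), $4s<(n+1)+2\sqrt2\,y(n+1)+2$. Next, $\frac{n+1}n\le\frac32$, and
$$\frac{\log(n+1)}{\log n}=1+\frac{\ln(1+1/n)}{\ln n}\le 1+\frac1{n\ln n}\le 1+\frac1{2\ln 2}<1.73,$$
so $y(n+1)\le(1.5)^{2/3}(1.73)^{1/3}y(n)\le 2y(n)$. Hence $n>4s-3-4\sqrt2\,y(n)$, and
$$n-p>4s-6-(4\sqrt2+1)\,y(n).$$
Finally $y(n)\ge y(2)=2^{2/3}>1.58$, so $6\le 3.8\,y(n)$, and $4\sqrt2+1<6.7$. As $6.7+3.8<11$ and $n\le 4s$,
$$F_\Delta(s)\ge 4s-11\,y(n)\ge 4s-11(4s)^{2/3}(\log_24s)^{1/3}.\qquad\square$$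

**No constant below $4$.** Let $c<4$ and $b$ be real. The error term $11(4s)^{2/3}(\log_24s)^{1/3}$ grows more slowly than $s$, so for all sufficiently large $s$ it is less than $(4-c)s-b$, and then $F_\Delta(s)>cs+b$. By the reformulation in Section 2, the statement with $cs+b$ fails for these $s$, already for simplices. This is the second consequence in Theorem C.

## 10. A third moment: the upper bound $4s-\sqrt{s/17}$

The last part of Theorem C says that $n-p$ cannot stay within a bounded distance of $4s$. By the reduction in Section 4 we may assume that no coordinate of $\Lambda$ vanishes identically; recall $\Lambda\ne 0$. Suppose $n-p$ is close to $4s$. Then nearly all coordinates are binary and $p$ is small, so after removing few coordinates no two or three of the remaining ones form an integral block. The averaging of Section 4 used only the mean of the height. The absence of short blocks gives control of the second and third moments, and these force some height to exceed the mean by a definite amount.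

**Step 1: many binary coordinates without short blocks.** We set up the quantities. Put
$$e=4s-n,\qquad y=e+p=4s-(n-p).$$
By (1), $e\ge 1$ and the number $q$ of non-binary coordinates satisfies $q<3e$; also $y\ge 2$. The goal is $y\ge\sqrt{s/17}$.

Choose a maximal family of pairwise disjoint integral blocks of size $2$ or $3$ consisting of binary coordinates, and let $p_0$ be the number of its members. The complement of their union is empty or integral, because $[n]$ is integral. So these blocks, with the complement if it is nonempty, partition $[n]$ into integral blocks, and $p\ge p_0$. Let $R$ be the set of remaining binary coordinates and $n'=|R|$. Then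
$$n'\ge n-q-3p_0\ge(4s-e)-3e-3p=4s-4e-3p\ge 4s-4y.\tag{6}$$

**Step 2: moments.** We claim
$$n'\le 64y^2.\tag{7}$$
This is trivial if $n'=0$; let $n'\ge 1$. For $i\in R$ let $\chi_i(\lambda)=(-1)^{2\lambda_i}$, a character of $\Lambda$ with values $\pm1$. For a subset $B\subset R$, the product $\prod_{i\in B}\chi_i$ is the trivial character exactly when $\sum_{i\in B}\lambda_i\in\mathbb Z$ for all $\lambda$, that is, when $B$ is integral. No singleton is integral because no coordinate vanishes identically, and no subset of $R$ of size $2$ or $3$ is integral by the maximality of the family. So products of $1$, $2$ or $3$ distinct $\chi_i$ are nontrivial characters, and their mean over $\Lambda$ is $0$.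

Let $X=\sum_{i\in R}\chi_i$, and let $E$ be the uniform mean over $\Lambda$. In $EX^2=\sum_{i,j}E\chi_i\chi_j$ only $i=j$ contributes, so $EX^2=n'$. In $EX^3=\sum_{i,j,k}E\chi_i\chi_j\chi_k$ either all three indices are distinct, or two coincide and the product reduces to a single $\chi$; in both cases the mean is $0$. So $EX^3=0$.

**Step 3: a deep negative value of $X$.** A variable with third moment $0$ must carry half of its absolute third moment on the negative side. Let $X_+=\max(X,0)$ and $X_-=\max(-X,0)$. From $EX_+^3-EX_-^3=EX^3=0$ and $EX_+^3+EX_-^3=E|X|^3$ we get $EX_-^3=\frac12E|X|^3$. By the power mean inequality $E|X|^3\ge(EX^2)^{3/2}=n'^{3/2}$. Therefore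
$$\tfrac12n'^{3/2}\le EX_-^3\le(\max X_-)\,EX_-^2\le(\max X_-)\,EX^2=(\max X_-)\,n',$$
and some $\lambda\in\Lambda$ has $X(\lambda)\le-\frac12\sqrt{n'}$.

**Step 4: a large height.** This $\lambda$ has many coordinates equal to $\frac12$. The number of $i\in R$ with $\chi_i(\lambda)=-1$ is $\frac12(n'-X(\lambda))$, so
$$s\ge\mathrm{ht}(\lambda)\ge\tfrac12\#\{i\in R:\chi_i(\lambda)=-1\}=\tfrac14\bigl(n'-X(\lambda)\bigr)\ge\tfrac14\bigl(n'+\tfrac12\sqrt{n'}\bigr).$$
Insert $n'\ge 4s-4e-3p$ from (6): $4s\ge 4s-4e-3p+\frac12\sqrt{n'}$, so $\frac12\sqrt{n'}\le 4e+3p\le 4y$. Hence $\sqrt{n'}\le 8y$, which is (7).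

**Step 5: conclusion.** From (6) and (7), $4s\le n'+4y\le 64y^2+4y$, so $s\le 16y^2+y\le 17y^2$, because $y\ge 1$. Hence $y\ge\sqrt{s/17}$, that is, $n-p=4s-y\le 4s-\sqrt{s/17}$. Together with the bound $4s-2$ from Section 4 and the lower bound from Section 9, this completes the proof of Theorem C. $\square$
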